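# Bricks and semistable moduli: stably-discrete algebras are brick-discrete

Throughout, $k$ is an algebraically closed field. An algebra is a finite dimensional basic associative unital $k$-algebra $A=kQ/I$, where $Q$ is a finite quiver with vertices $1,\dots,n$ and $I$ is an admissible ideal. Modules are finite dimensional left modules, and we treat them as representations of the bound quiver. We write $S_i$ and $P_i$ for the simple and the indecomposable projective at the vertex $i$, so $\dim\operatorname{Hom}(P_i,X)=\dim X_i$.

## 1. Representations of dimension vector $(1,1)$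

Take two vertices and two arrows $a,b:1\to 2$ (the Kronecker quiver), and look at dimension vector $d=(1,1)$. A representation is a pair $(x,y)\in k^2$, where $a$ acts as multiplication by $x$ and $b$ by $y$. Call it $M_{x,y}$. The group $k^*\times k^*$ acts by $(x,y)\mapsto t_2t_1^{-1}(x,y)$. So the orbits are $\{0\}$ and the punctured lines, one for each point of $\mathbb P^1$. For $(x,y)\ne0$ an endomorphism is a pair of scalars $(\varphi_1,\varphi_2)$ with $\varphi_1=\varphi_2$, so $\operatorname{End}(M_{x,y})=k$. None of these orbits is open in $k^2$.

We can also see this family through a quotient. Give a representation of dimension vector $(d_1,d_2)$ the weight $\theta(d)=d_1-d_2$. For $(x,y)\neq 0$ the only nonzero proper submodule of $M_{x,y}$ is $S_2$, and $\theta(S_2)=-1<0$. The module $M_{0,0}=S_1\oplus S_2$ has the submodule $S_1$ of weight $1$. If we keep only the modules of weight $0$ all of whose submodules have weight $\le0$, we keep $k^2\setminus0$, and the quotient by the group is $\mathbb P^1$, a moduli space of dimension one. With the weight $-\theta$ nothing survives, because $S_2$ is always a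 submodule. With the weight $0$ everything survives, but only the composition factors are remembered, and the quotient is a point.

Remove the arrow $b$. Now $\operatorname{mod}(A,(1,1))=k$, with orbits $\{0\}$ and $k^*$, and the second is open. The indecomposable modules are $S_1,S_2,P_1$, the last of dimension vector $(1,1)$. There are finitely many modules of each dimension vector, so every quotient of the kind above is finite.

A third algebra: $R=k[x,y]/(x^2,xy,y^2)$, with one vertex. In dimension $2$ it has infinitely many modules: $xv=\alpha w$, $yv=\beta w$, $xw=yw=0$, one class for each $(\alpha:\beta)\in\mathbb P^1$. But if $B$ is a non-simple nonzero $R$-module, the composite of $B\to S$ (a quotient of the top) with $S\to B$ (into the socle) is a nonzero non-invertible endomorphism. So the only module with endomorphism ring $k$ is $S$. A nonzero weight has no nonzero module of weight $0$, and the weight $0$ gives one point in each dimension. Despite the families of modules, neither an endomorphism-trivial family nor a positive-dimensional moduli space occurs.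

In these examples the two phenomena appear together: a module with $\operatorname{End}=k$ and non-open orbit, and a positive-dimensional moduli space of semistable modules. Do they always appear together?

For $d\in\mathbb Z^n_{\ge0}$ let $\operatorname{mod}(A,d)$ be the affine variety of representations of $(Q,I)$ of dimension vector $d$, acted on by $\mathrm{GL}_d(k)=\prod_i\mathrm{GL}_{d_i}(k)$. Its orbits are the isomorphism classes. Let $\operatorname{Irr}(A)$ be the set of all irreducible components of all $\operatorname{mod}(A,d)$.

**Definition 1.1.** A *brick* is a module $B$ with $\operatorname{End}_A(B)=k$. It *has open orbit* if its orbit is open in $\operatorname{mod}(A,\underline{\dim}B)$. The algebra $A$ is *brick-discrete* if every brick has open orbit.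

Equivalently, each $\mathcal Z\in\operatorname{Irr}(A)$ contains at most one orbit of bricks. Indeed, $\mathcal Z$ is stable under the connected group $\mathrm{GL}_d$, and two open orbits inside the irreducible $\mathcal Z$ meet. Conversely, suppose there is at most one orbit of bricks per component. The bricks in $\operatorname{mod}(A,d)$ form an open set, because $\dim\operatorname{End}$ is upper semicontinuous. This set is a finite union of orbits, all of dimension $\dim\mathrm{GL}_d-1$. The boundary of an orbit consists of orbits of smaller dimension, so each of them is closed in the open set, and being finite in number each is also open.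

We identify $K_0(\operatorname{proj}A)\cong\mathbb Z^n$ with linear forms on dimension vectors: $[P_i]$ is the $i$-th coordinate. We write $\theta(X)$ for $\theta(\underline{\dim}X)$.

**Definition 1.2.** Let $\theta\in\mathbb Z^n$. A module $M$ is *$\theta$-semistable* if $\theta(M)=0$ and $\theta(L)\le0$ for every submodule $L\subseteq M$. A nonzero $\theta$-semistable $M$ is *$\theta$-stable* if moreover $\theta(L)<0$ for every nonzero proper submodule $L$. *Stable* means $\theta$-stable for some $\theta\in\mathbb Z^n$. For $\mathcal Z\in\operatorname{Irr}(A)$ let $\mathcal M^{\theta-ss}(\mathcal Z)$ be the moduli space (GIT quotient) of the $\theta$-semistable points of $\mathcal Z$; it may be empty.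

**Definition 1.3.** $A$ is *stably-discrete* if $\dim\mathcal M^{\theta-ss}(\mathcal Z)\le0$ for all $\mathcal Z\in\operatorname{Irr}(A)$ and all $\theta\in\mathbb Z^n$, the empty space being allowed.

The Kronecker algebra is neither stably-discrete nor brick-discrete; the other two algebras above are both. The conjecture treated here, from Kaveh Mousavand and Charles Paquette, "On the bricks (Schur representations) of finite dimensional algebras", arXiv:2508.11789 (2025), says that $A$ is stably-discrete if and only if it is brick-discrete. We prove it.

## 2. Torsion pairs from weights, and two-term complexes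

A *torsion class* is a class of modules closed under quotients and extensions. For a class $\mathcal X$ put $\mathcal X^\perp=\{Y:\operatorname{Hom}(X,Y)=0\ \forall X\in\mathcal X\}$, and define ${}^\perp\mathcal X$ dually. A torsion class $T$ gives a torsion pair $(T,T^\perp)$: every $X$ has a largest submodule $tX\in T$, and $X/tX\in T^\perp$. So

$$X\notin T\iff X\text{ has a nonzero quotient in }T^\perp.\tag{2.1}$$

Let $T(M)$ be the smallest torsion class containing $M$. It consists of the modules filtered by quotients of $M$, since that class is closed under quotients and extensions. For a module $Y$ the class ${}^\perp Y$ is a torsion class, hence $T(M)^\perp=M^\perp$. In the same way the smallest torsion class $T\vee T'$ containing $T$ and $T'$ satisfies $(T\vee T')^\perp=T^\perp\cap T'^\perp$. We write $\operatorname{Fac}C$ for the quotients of finite direct sums of copies of $C$, and $\mathcal X*\mathcal Y$ for the modules having a submodule in $\mathcal X$ with quotient in $\mathcal Y$. A subcategory is *functorially finite* (f.f.) if every module has left and right approximations by it. We use this notion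 only through the following facts.

The first two cited facts concern weights. We allow real weights $\theta\in\mathbb R^n$ in the second.

**(C1)** (King) $\mathcal M^{\theta-ss}(\mathcal Z)$ is a projective variety whose points are the S-equivalence classes of $\theta$-semistable modules in $\mathcal Z$ (that is, the classes of modules with the same $\theta$-stable composition factors); non-isomorphic stable modules give distinct points; $\theta$-stability is an open condition; stable modules are bricks.

**(C2)** (King; Baumann–Kamnitzer–Tingley) For $\theta\in\mathbb R^n$ let $T_\theta$ (resp. $\bar T_\theta$) be the modules all of whose nonzero quotients $Q$ have $\theta(Q)>0$ (resp. $\ge0$), and $F_\theta$ (resp. $\bar F_\theta$) those all of whose nonzero submodules $L$ have $\theta(L)<0$ (resp. $\le0$). Then $(T_\theta,\bar F_\theta)$ and $(\bar T_\theta,F_\theta)$ are torsion pairs. The category $W_\theta=\bar T_\theta\cap\bar F_\theta$ of $\theta$-semistable modules is *wide* (closed under kernels, cokernels and extensions), every object has finite length in it, and its simple objects are the $\theta$-stable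 modules.

*Example.* For $1\to2$ and $z=(1,-1)$ we have $z(S_1)=1$, $z(S_2)=-1$, $z(P_1)=0$. The quotients of $P_1$ are $P_1,S_1$ and $0$. So $T_z=\operatorname{add}S_1$, $\bar T_z=\operatorname{add}(S_1\oplus P_1)$, $F_z=\operatorname{add}S_2$, $\bar F_z=\operatorname{add}(S_2\oplus P_1)$ and $W_z=\operatorname{add}P_1$.

Now take a two-term complex of projectives $f:P^-\to P^+$. With $\nu$ the Nakayama functor, set
$$C_f=\operatorname{coker}f,\qquad K_f=\ker(\nu f:\nu P^-\to\nu P^+),\qquad f^X:\operatorname{Hom}(P^+,X)\to\operatorname{Hom}(P^-,X).$$
Its *$g$-vector* is $[P^+]-[P^-]$. Put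
$$\hom(f,X)=\dim\ker f^X=\dim\operatorname{Hom}(C_f,X),\qquad e(f,X)=\dim\operatorname{coker}f^X=\dim\operatorname{Hom}(X,K_f).$$
The last equality comes from $D\operatorname{Hom}(P,X)\cong\operatorname{Hom}(X,\nu P)$:
$$D\operatorname{coker}f^X=\ker\big(\operatorname{Hom}(X,\nu P^-)\to\operatorname{Hom}(X,\nu P^+)\big)=\operatorname{Hom}(X,K_f),\tag{2.2}$$
naturally in $X$. Counting dimensions along $f^X$, the $g$-vector $\theta$ of $f$ satisfies
$$\theta(X)=\hom(f,X)-e(f,X).\tag{2.3}$$
For a second complex $g:Q^-\to Q^+$, a map $f\to g[1]$ is a map $P^-\to Q^+$, taken modulo homotopy: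
$$\operatorname{Hom}_{K^b}(f,g[1])=\operatorname{Hom}(P^-,Q^+)/\big(\operatorname{Hom}(P^+,Q^+)f+g\operatorname{Hom}(P^-,Q^-)\big)\cong\operatorname{coker}(f^{C_g}).$$
Indeed $\operatorname{Hom}(P^-,Q^+)/g\operatorname{Hom}(P^-,Q^-)=\operatorname{Hom}(P^-,C_g)$, and $\operatorname{Hom}(P^+,Q^+)\to\operatorname{Hom}(P^+,C_g)$ is onto. Hence
$$\dim\operatorname{Hom}_{K^b}(f,g[1])=\dim\operatorname{Hom}(C_g,K_f).\tag{2.4}$$

**Definition 2.1.** The complex $f$ is *rigid* (or *presilting*) if $\operatorname{Hom}(C_f,K_f)=0$, that is, $\operatorname{Hom}(f,f[1])=0$. It is *silting* if moreover it generates $K^b(\operatorname{proj}A)$ as a thick subcategory. Write $\theta\in\mathbb Z^n$ as $\theta=[P^+]-[P^-]$ with $P^\pm$ without common nonzero summand; this is unique up to isomorphism. Then $\theta$ is *rigid* if some $f\in\operatorname{Hom}(P^-,P^+)$ is rigid.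

Contractible summands $P\xrightarrow{=}P$ change neither $C_f$ nor $K_f$ and are ignored. Two basic silting complexes sharing all but one indecomposable summand are *mutations* of each other.

*Example.* For $1\to2$ and $z=(1,-1)$ take the inclusion $f:P_2\to P_1$. Then $C_f=S_1$, and $\nu f$ is the surjection $I_2\to I_1=S_1$ of injectives, where $I_2\cong P_1$. So $K_f=S_2$ and $z$ is rigid. For the Kronecker quiver and $\theta=(1,-1)$ the maps are $f=xa+yb:P_2\to P_1$, and $f^X=xa+yb:X_1\to X_2$. If $(x,y)\neq0$, then $C_f=M_{y,-x}$ and $f^{C_f}=0:k\to k$, so $e(f,C_f)=1$. If $f=0$, then $\operatorname{Hom}(C_f,K_f)=\operatorname{Hom}(P_1,I_2)$ has dimension $2$. So no $f$ is rigid, and $\theta$ is not rigid.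

**(C3)** (Adachi–Iyama–Reiten) Every 2-term presilting complex is a summand of a 2-term silting complex. Basic 2-term silting complexes have exactly $n$ indecomposable summands, whose $g$-vectors form a $\mathbb Z$-basis of $\mathbb Z^n$; no basic 2-term presilting complex has more than $n$. The map $U\mapsto T_U:=\operatorname{Fac}C_U$ is a bijection from basic 2-term silting complexes to f.f. torsion classes, and $T_U={}^\perp K_U$. If $f$ is rigid, $\operatorname{Fac}C_f$ is an f.f. torsion class. A basic presilting complex with $n-1$ summands lies in exactly two basic silting complexes; these are mutations of each other.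

**(C4)** (Demonet–Iyama–Jasso, *τ-tilting finite algebras, bricks, and g-vectors*, Thm 3.1) If $U$ is silting and $T\subsetneq T_U$ is a torsion class, there is a mutation $U'$ of $U$ with $T\subseteq T_{U'}\subsetneq T_U$.

**(C5)** ($\tau$-tilting reduction: Jasso; Demonet–Iyama–Reading–Reiten–Thomas) If $f$ is presilting with $t$ non-isomorphic indecomposable summands, then $W:=C_f^\perp\cap{}^\perp K_f$ is wide and equivalent to $\operatorname{mod}\Lambda$ for a basic finite dimensional algebra $\Lambda$ with $n-t$ simples. The map $T'\mapsto T'\cap W$ is an order isomorphism from the torsion classes in $[\operatorname{Fac}C_f,{}^\perp K_f]$ to the torsion classes of $W$, with inverse $\tau\mapsto\operatorname{Fac}C_f*\tau$, and it restricts to a bijection on f.f. ones.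

**(C6)** (Auslander–Smalø) A torsion class is f.f. if and only if it is $\operatorname{Fac}C$ for some module $C$.

We use the same letter for a basic complex and for the set of its indecomposable summands. The summands of a silting complex have distinct $g$-vectors, which form a basis, so we also use one letter for such a summand and its $g$-vector. "Silting" and "presilting" always mean 2-term.

## 3. Six equivalent conditions

We write $\dim$ also for the weight $(1,\dots,1)$, that is, total dimension.

**Theorem 3.1.** The following are equivalent for $A$: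

- (a) $A$ is stably-discrete;
- (b) $A$ is brick-discrete;
- (F) for each $d$ there are only finitely many isoclasses of stable modules of dimension vector $d$;
- (R) every $\theta\in\mathbb Z^n$ is rigid;
- (T) $T(M)$ is f.f. for every module $M$;
- (T′) $T(B)$ is f.f. for every brick $B$.

In this case every brick is stable.

In particular $A$ is stably-discrete if and only if it is brick-discrete. The route is (a)⇔(F) and (b)⇒(F), both in this section; (T)⇒(T′)⇒(b) in Section 4; (F)⇒(R) in Section 5; (R)⇒(F) in Section 6; and (R)⇒(T), the long part, in Sections 7 to 9. Together these link all six conditions.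

A remark used several times: whether a module of dimension vector $d$ is $\theta$-stable depends only on the signs of the numbers $\theta(l)$ for $0\le l\le d$. There are finitely many sign patterns, so for fixed $d$ finitely many $\theta$ detect all stable modules of dimension vector $d$.

**(a)⇔(F).** Assume (F). An S-equivalence class of $\theta$-semistable modules is given by a multiset of $\theta$-stable modules of dimension vectors $\le d$, so there are finitely many in each dimension vector. All moduli spaces are finite, hence of dimension $\le0$. Conversely assume (a) and fix $d$. Take the finitely many relevant $\theta$ and the finitely many components $\mathcal Z$ of $\operatorname{mod}(A,d)$. Each $\mathcal M^{\theta-ss}(\mathcal Z)$ is projective of dimension $\le0$, hence finite. By (C1) non-isomorphic stable modules give distinct points, so (F) holds.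

**(b)⇒(F).** Stable modules are bricks by (C1), and each of the finitely many components of $\operatorname{mod}(A,d)$ contains at most one orbit of bricks.

## 4. A brick that no weight makes stable, and what replaces stability

To prove (a)⇒(b), a natural first attempt starts from a brick $B$ with non-open orbit. One picks $\theta$ for which $B$ is stable. Since stability is open, modules near $B$ are stable as well, and one gets a positive-dimensional moduli space. The attempt stops at the choice of $\theta$, which need not exist.

*Example.* Take three arrows $a,b,c:1\to2$ and dimension vector $(2,2)$, with $a=E_{11}$, $b=E_{22}$, $c=E_{12}$. An endomorphism is a pair of matrices with $\varphi_2E=E\varphi_1$ for these three $E$. From $E_{11}$ we get $(\varphi_2)_{21}=0=(\varphi_1)_{12}$ and $(\varphi_2)_{11}=(\varphi_1)_{11}$. From $E_{22}$ we get $(\varphi_2)_{12}=0=(\varphi_1)_{21}$ and $(\varphi_2)_{22}=(\varphi_1)_{22}$. From $E_{12}$ we get $(\varphi_2)_{11}=(\varphi_1)_{22}$. So $\varphi_1=\varphi_2$ is a scalar, and this module $B$ is a brick. Its orbit has dimension $8-1=7$ in a space of dimension $12$,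 so it is not open. But the first basis vectors of $k^2$ at both vertices span a submodule of dimension vector $(1,1)$. A weight with $\theta(2,2)=0$ has $\theta(1,1)=0$, so $B$ is not stable for any $\theta$.

So we cannot start with the brick. Instead we ask for a property of $B$ that forces both stability and an open orbit. The answer is that $T(B)$ should be f.f. To exploit this we must know the torsion pairs of a rigid weight.

**Lemma 4.1.** Let $f=\bigoplus f_i$ be rigid, let $g_i$ be the $g$-vector of $f_i$, and let $\eta=\sum c_ig_i$ with all $c_i>0$ real. Then $T_\eta=T(C_f)=\operatorname{Fac}C_f$, $\bar F_\eta=C_f^\perp$ and $\bar T_\eta={}^\perp K_f$. In particular $W_\eta=C_f^\perp\cap{}^\perp K_f$.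

*Proof.* Let $Q\ne0$ be a quotient of $C_f$. A nonzero map $Q\to K_{f_i}$ would give a nonzero map $C_f\to Q\to K_f$, so $e(f_i,Q)=0$ for all $i$. Since $Q$ is a quotient of $\bigoplus C_{f_i}$, some $\hom(f_i,Q)>0$. By (2.3), $\eta(Q)>0$. Thus $C_f\in T_\eta$, so $T(C_f)\subseteq T_\eta$ and $\bar F_\eta=T_\eta^\perp\subseteq C_f^\perp$. If $L\subseteq X\in C_f^\perp$, then $\hom(f_i,L)=0$ and $g_i(L)=-e(f_i,L)\le0$ for all $i$, so $X\in\bar F_\eta$. Hence $\bar F_\eta=C_f^\perp$ and $T_\eta={}^\perp(C_f^\perp)=T(C_f)$. This is $\operatorname{Fac}C_f$, because $\operatorname{Fac}C_f$ is a torsion class by (C3).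

Let $L\neq0$ be a submodule of $K_f=\bigoplus K_{f_i}$. Then $\hom(f_i,L)=0$ for all $i$, as $\operatorname{Hom}(C_f,K_f)=0$, and some $e(f_i,L)=\dim\operatorname{Hom}(L,K_{f_i})>0$. So $\eta(L)<0$. Thus $K_f\in F_\eta$ and $\bar T_\eta={}^\perp F_\eta\subseteq{}^\perp K_f$. If $Q$ is a quotient of $X\in{}^\perp K_f$, then $e(f_i,Q)=0$ and $g_i(Q)=\hom(f_i,Q)\ge0$. So ${}^\perp K_f\subseteq\bar T_\eta$. $\square$

For presilting $f$ we write $T_f=\operatorname{Fac}C_f$ and $\bar T_f={}^\perp K_f$. By the lemma these depend only on the $g$-vector $g$ of $f$: they are $T_g$ and $\bar T_g$. For $U$ silting, $\bar T_U=T_U$.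

**Proposition 4.2.** Let $B$ be a brick such that $T(B)$ is f.f. Then $B$ is stable and has open orbit.

**Step 1: stability.** We find a weight from the silting complex. By (C3), $T(B)=T_U$ with $U$ silting. Let $\eta$ be the sum of the $g$-vectors of $U$. By Lemma 4.1 and $T_U={}^\perp K_U$, we have $T_\eta=\bar T_\eta=T_U$, hence $F_\eta=T_U^\perp=B^\perp$. Let $0\neq L\subsetneq B$. A nonzero map $B\to L$ would give a nonzero non-invertible endomorphism of $B$, so $L\in B^\perp=F_\eta$ and $\eta(L)<0$. Also $\eta(B)>0$, as $B\in T_\eta$. Put
$$\tilde\theta=\dim B\cdot\eta-\eta(B)\cdot\dim\in\mathbb Z^n.$$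
Then $\tilde\theta(B)=0$ and $\tilde\theta(L)=\dim B\cdot\eta(L)-\eta(B)\dim L<0$. So $B$ is $\tilde\theta$-stable.

**Step 2: open orbit.** We cut out the orbit by open conditions. Let $d=\underline{\dim}B$ and consider the $B'\in\operatorname{mod}(A,d)$ that are $\tilde\theta$-stable and satisfy $\operatorname{Hom}(B',K_U)=0$. They form an open set, by (C1) and upper semicontinuity of $\dim\operatorname{Hom}(-,K_U)$. It is invariant under $\mathrm{GL}_d$ and contains $B$, since $B\in{}^\perp K_U$. Any $B'$ in it lies in ${}^\perp K_U=T(B)$, so it is filtered by quotients of $B$. The first nonzero step of the filtration gives a nonzero map $B\to B'$. Both modules are simple objects of $W_{\tilde\theta}$, so $B\cong B'$. The open set is the orbit of $B$. $\square$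

This proves (T)⇒(T′)⇒(b) (the first implication is trivial) and that every brick is stable under (T′). It also shows that for the Kronecker algebra $T(M_{x,y})$, $(x,y)\neq 0$, is not f.f., because $M_{x,y}$ is a brick without open orbit.

It remains to prove (F)⇔(R) and (R)⇒(T).

## 5. A non-rigid weight produces infinitely many stable modules

**Proposition 5.1.** If $\theta=[P^+]-[P^-]$ (with $P^\pm$ without common nonzero summand) is not rigid, there are infinitely many isoclasses of stable modules of total dimension $\le\dim P^+$.

Since finitely many dimension vectors have total dimension $\le\dim P^+$, this gives (F)⇒(R).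

**Step 1: each $f$ yields a stable module.** Let $H=\operatorname{Hom}(P^-,P^+)$ and $f\in H$. As $\operatorname{Hom}(C_f,K_f)\neq0$, choose $0\neq\psi_f:C_f\to K_f$ with image $X=X_f$ of minimal dimension. As a quotient of $C_f$, $X$ has dimension $\le\dim P^+$.

Let $0\neq L\subsetneq X$. A nonzero map $C_f\to L$ followed by $L\subset K_f$ would have image of dimension $<\dim X$, so $\operatorname{Hom}(C_f,L)=0$. As $0\neq L\subset K_f$, (2.3) gives $\theta(L)=-\dim\operatorname{Hom}(L,K_f)<0$. Now let $Q\neq0$ be a proper quotient of $X$. A nonzero map $Q\to K_f$, preceded by $C_f\to X\to Q$, would have nonzero image of dimension $<\dim X$, so $\operatorname{Hom}(Q,K_f)=0$. Since $Q$ is a nonzero quotient of $C_f$, $\theta(Q)=\dim\operatorname{Hom}(C_f,Q)>0$.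

The weight $\theta(X)$ may be nonzero, so we correct it: put $\tilde\theta=\dim X\cdot\theta-\theta(X)\cdot\dim$. Then $\tilde\theta(X)=0$. If $\theta(X)\ge0$, then $\tilde\theta(L)\le\dim X\cdot\theta(L)<0$. If $\theta(X)<0$, then $\tilde\theta(X/L)\ge\dim X\cdot\theta(X/L)>0$, so $\tilde\theta(L)<0$. Thus $X$ is $\tilde\theta$-stable.

**Step 2: finitely many stable modules lead to a contradiction.** The idea is that a general $f$ has maximal rank against finitely many modules, while $\psi_f$ gives a direction in which the rank grows. Suppose $X_1,\dots,X_m$ are all the stable modules of dimension $\le\dim P^+$. Each condition "$\operatorname{rank}f^{X_i}$ is maximal" is open and nonempty in the irreducible variety $H$, so choose $f\in H$ satisfying all of them. By Step 1, $X_f\cong X:=X_i$ for some $i$, and $\psi_f=\beta\alpha$ with $\alpha:C_f\to X$ and $\beta:X\to K_f$.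

By (2.2), $\beta\alpha\in\operatorname{Hom}(C_f,K_f)$ is a nonzero functional on $\operatorname{Hom}(P^-,C_f)$ vanishing on $\operatorname{im}f^{C_f}$. Let $\pi:P^+\to C_f$ be the projection. As $P^-$ is projective, every map $P^-\to C_f$ is $\pi\delta$ for some $\delta\in H$, so we find $\delta\in H$ with $\langle\beta\alpha,\pi\delta\rangle\neq0$. By naturality of (2.2) along $\alpha$ this says
$$\langle\beta,\alpha\pi\delta\rangle\neq0,$$
where $\beta$ is regarded as a functional on $\operatorname{Hom}(P^-,X)$ vanishing on $\operatorname{im}f^X$. So $\hat\alpha:=\alpha\pi\in\operatorname{Hom}(P^+,X)$ satisfies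
$$f^X(\hat\alpha)=\alpha\pi f=0,\qquad\delta^X(\hat\alpha)=\alpha\pi\delta\notin\operatorname{im}f^X.$$
Let $R=\operatorname{rank}f^X$ and choose $v_1,\dots,v_R$ such that the $f^X(v_j)$ form a basis of $\operatorname{im}f^X$. Consider the $R+1$ vectors
$$(f+s\delta)^X(v_j)\ (1\le j\le R),\qquad s^{-1}(f+s\delta)^X(\hat\alpha)=\delta^X(\hat\alpha).$$
They depend polynomially on $s$ and are independent at $s=0$, hence for all but finitely many $s\in k$. For such an $s\neq0$, $\operatorname{rank}(f+s\delta)^X\ge R+1$, which contradicts maximality. $\square$

*Example.* For the Kronecker quiver and $\theta=(1,-1)$, let $f=xa+yb\neq0$. Then $C_f=M_{y,-x}$, and $K_f$ is the kernel of a surjection $I_2\to I_1$ of modules of dimension vectors $(2,1)$ and $(1,0)$. So $K_f$ has dimension vector $(1,1)$ and socle $S_2$. A nonzero map $C_f\to K_f$ is injective, since otherwise its kernel contains $\operatorname{soc}C_f=S_2$ and its image is $S_1$, which is not in $K_f$. So $X_f=M_{y,-x}$. The proposition produces exactly the $\mathbb P^1$ of Section 1, together with what $f=0$ yields.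

## 6. The simple objects of $W_z$ for a rigid weight $z$

**Lemma 6.1.** For $U$ silting and $f$ presilting: $f\in\operatorname{add}U\iff T_f\subseteq T_U\subseteq\bar T_f$.

*Proof.* By (2.4), $\operatorname{Hom}(f,U[1])=0$ iff $\operatorname{Hom}(C_U,K_f)=0$ iff $T_U\subseteq{}^\perp K_f=\bar T_f$. Also $\operatorname{Hom}(U,f[1])=0$ iff $\operatorname{Hom}(C_f,K_U)=0$ iff $C_f\in{}^\perp K_U=T_U$ iff $T_f\subseteq T_U$. If both spaces vanish, $U\oplus f$ is presilting. It has at most $n$ non-isomorphic indecomposable summands by (C3), so $f\in\operatorname{add}U$. Conversely, $f\in\operatorname{add}U$ makes both vanish. $\square$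

**Lemma 6.2.** Let $0\neq z\in\mathbb Z^n$ be rigid, $f_z$ a rigid presentation of weight $z$, $U_J$ the set of its indecomposable summands up to isomorphism, and $t=|U_J|\ge1$. Let $U^-$ be the silting complex with $T_{U^-}=T_z$. Then $U^-=U_J\sqcup\{v_1,\dots,v_{n-t}\}$, and there is a bijection $\sigma$ from the simples of $W_z$ to $\{v_j\}$ such that, for $S$ simple in $W_z$, $\sigma(S)$ is the only summand of $U^-$ whose $g$-vector does not vanish on $[S]$. In particular $W_z$ has $n-t$ simples, and their classes in $\mathbb Z^n$ are linearly independent.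

**Step 1: $U^-$ exists and contains $U_J$.** Write $z=\sum m_ig_i$, where the $g_i$ are the $g$-vectors of $U_J$ and $m_i>0$ the multiplicities in $f_z$. By Lemma 4.1, $T_z=\operatorname{Fac}C_{f_z}$, $\bar T_z={}^\perp K_{f_z}$, and $W_z$ is the category $W$ of (C5) for $f_z$. So $T_z$ is f.f., $U^-$ exists, and $W_z\simeq\operatorname{mod}\Lambda$ has $n-t$ simples. Since $T_z\subseteq T_{U^-}=T_z\subseteq\bar T_z$, Lemma 6.1 gives $U_J\subseteq U^-$.

**Step 2: each simple gives a mutation of $U^-$.** Let $S$ be a simple object of $W_z$. In $\operatorname{mod}\Lambda$, $\operatorname{Filt}(S)$ is the category of modules over the quotient of $\Lambda$ by the ideal generated by the idempotents at the other simples. So it is a torsion class and is generated by one module, hence f.f. by (C6). No torsion class lies strictly between $0$ and $\operatorname{Filt}(S)$, because each nonzero object of it has $S$ as a quotient. By (C5), $T':=T_z*\operatorname{Filt}(S)$ is an f.f. torsion class in $[T_z,\bar T_z]$, and nothing lies strictly between $T_z$ and $T'$. Let $T'=T_{U'}$. By (C4) some mutation $U''$ of $U'$ has $T_z\subseteq T_{U''}\subsetneq T'$.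 So $T_{U''}=T_z$ and $U''=U^-$. Thus $U^-=H\sqcup\{v\}$ with $H=U^-\cap U'$. As $T_z\subseteq T_{U'}\subseteq\bar T_z$, Lemma 6.1 gives $U_J\subseteq U'$, so $v\notin U_J$. Put $\sigma(S)=v$.

**Step 3: the values on $[S]$.** Let $h\in H$. We have $S\in T'=T_{U'}={}^\perp K_{U'}\subseteq{}^\perp K_h$, so $e(h,S)=0$. Also $S\in\bar F_z=T_{U^-}^\perp$ and $C_h\in T_{U^-}$, so $\hom(h,S)=0$. Hence $h(S)=0$. As the $g$-vectors of $U^-$ form a basis of $\mathbb Z^n$ and $[S]\ne0$, $v(S)\neq0$.

**Step 4: bijectivity.** If $\sigma(S)=\sigma(S')$, then $H$ is the same for $S$ and $S'$. It has exactly two completions, one being $U^-$, so the corresponding $U'$ agree. Then $\operatorname{Filt}(S)=T'\cap W_z=\operatorname{Filt}(S')$ and $S\cong S'$. Both sets have $n-t$ elements, so $\sigma$ is a bijection. The matrix of values $\sigma(S)(S')$ is diagonal with nonzero diagonal entries, so the classes $[S]$ are independent. $\square$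

*Example.* For $1\to2$ and $z=(1,-1)$: $T_z=\operatorname{add}S_1$, and $U^-$ has the $g$-vectors $z$ and $v=(0,-1)$, the latter from $P_2\to0$. Indeed $C_{U^-}=S_1$, $K_{U^-}=S_2\oplus I_2$, and $\operatorname{Hom}(S_1,S_2\oplus I_2)=0$. The one simple of $W_z=\operatorname{add}P_1$ is $P_1$; $z(P_1)=0$ and $v(P_1)=-1$, so $\sigma(P_1)=v$.

**(R)⇒(F).** For $\theta\neq0$ the $\theta$-stable modules are the simple objects of $W_\theta$, finitely many by Lemma 6.2. For $\theta=0$ they are the $n$ simple modules. Finitely many $\theta$ suffice for each $d$. Hence (a)⇔(F)⇔(R).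

The induction in Section 8 needs (F) to pass to smaller algebras.

**Lemma 6.3.** Property (F) passes to quotient algebras, and to $\Lambda$ where $W_z\simeq\operatorname{mod}\Lambda$ and $0\ne z\in\mathbb Z^n$ is rigid.

*Proof.* A stable module over a quotient algebra has the same submodules over $A$. Extending the weight arbitrarily to the remaining simples, we see that it is stable over $A$.

For $\Lambda$, let $X\in W_z$ correspond to a $\vartheta$-stable $\Lambda$-module. By the independence in Lemma 6.2, $A$-dimension vectors of objects of $W_z$ are given by an injective linear map from $\Lambda$-dimension vectors, and there are $\theta'\in\mathbb Z^n$ and $c>0$ with $\theta'=c\vartheta$ on all classes from $W_z$. Let $0\neq L\subsetneq X$ be an $A$-submodule; $z(L)\le0$, as $X\in\bar F_z$. If $z(L)<0$, then $(Nz+\theta')(L)<0$ for $N\gg0$. If $z(L)=0$, then $L\in\bar F_z$, and every quotient $L/L'$ has $z(L/L')=-z(L')\ge0$, so $L\in W_z$. Then $X/L\in W_z$ as well, as a cokernel in a wide subcategory. So $L$ is a proper nonzero subobject of $X$ in $W_z$, and $\theta'(L)=c\vartheta(L)<0$. Only finitely many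 classes $[L]$ occur and $(Nz+\theta')(X)=0$, so $X$ is $(Nz+\theta')$-stable for $N\gg0$. Non-isomorphic stable $\Lambda$-modules of one dimension vector thus give non-isomorphic stable $A$-modules of one dimension vector, and (F) for $A$ gives (F) for $\Lambda$. $\square$

## 7. Real weights near the rational ones

From here to the end of Section 9 we assume (R). Condition (R) speaks about integral weights, and by positive rescaling about rational ones. We shall need real weights. For $0\neq\zeta\in\mathbb R^n$ let
$$V_\zeta=\{\eta\in\mathbb R^n:\eta(N)=0\text{ for all }N\in W_\zeta\}.$$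
This is a rational subspace (defined by integral equations) and contains $\zeta$, so rational vectors are dense in it.

*Example.* For $A=k\times k\times k$, $W_\zeta$ consists of the modules supported where $\zeta_i=0$, and $V_\zeta=\{\eta:\eta_i=0\text{ whenever }\zeta_i=0\}$. For $\zeta=(1,\sqrt2,0)$ we get $V_\zeta=\mathbb R^2\times0$. The vectors of $V_\zeta$ close to $\zeta$, for example rational ones, have the same category $W$.

Each module has only finitely many classes of submodules and quotients. This is used constantly.

**Lemma 7.1.** If $X\in\bar T_\zeta$ (resp. $\bar F_\zeta$), then $X\in\bar T_\eta$ (resp. $\bar F_\eta$) for all $\eta\in V_\zeta$ close to $\zeta$.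

*Proof.* Let $Q$ be a quotient of $X\in\bar T_\zeta$. If $\zeta(Q)>0$, then $\eta(Q)>0$ for $\eta$ near $\zeta$. If $\zeta(Q)=0$, then $Q\in\bar T_\zeta$, and every $L\subseteq Q$ has $\zeta(L)=-\zeta(Q/L)\le0$. So $Q\in W_\zeta$ and $\eta(Q)=0$. Now let $L$ be a submodule of $X\in\bar F_\zeta$. If $\zeta(L)<0$, then $\eta(L)<0$ nearby. If $\zeta(L)=0$, then $L\in\bar F_\zeta$, and every quotient $L/L'$ has $\zeta(L/L')=-\zeta(L')\ge0$. So $L\in W_\zeta$ and $\eta(L)=0$. $\square$

**Lemma 7.2.** $W_\zeta$ has exactly $r=n-\dim V_\zeta$ simple objects, with independent classes, and each of them is $\eta$-stable for all $\eta\in V_\zeta$ close to $\zeta$.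

*Proof.* Let $N_1,\dots,N_s$ be pairwise non-isomorphic $\zeta$-stable modules. For $\eta\in V_\zeta$ near $\zeta$ they lie in $W_\eta$ by Lemma 7.1. Their proper nonzero submodules $L$ satisfy $\zeta(L)<0$, hence $\eta(L)<0$. So they are $\eta$-stable. Take such an $\eta\neq0$ rational and rescale it to be integral. It is rigid by (R), and Lemma 6.2 shows that $[N_1],\dots,[N_s]$ are independent. The classes of objects of $W_\zeta$ span a space of dimension $r$, so $s\le r$. Hence there are finitely many simples. Their classes span that space, so there are exactly $r$. $\square$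

In particular $V_\zeta=\bigcap_i\ker[N_i]$ over the simples $N_i$ of $W_\zeta$.

**Lemma 7.3.** If $X\in T_\zeta$, then $X\in T_\eta$ for all $\eta\in\mathbb R^n$ near $\zeta$. Hence for a torsion class $T'$ the set $\{\eta:T_\eta\subseteq T'\}$ is closed.

*Proof.* The first claim holds because $X\in T_\zeta$ is a finite set of strict inequalities. If $\eta_k\to\eta$, $T_{\eta_k}\subseteq T'$ and $X\in T_\eta$, then $X\in T_{\eta_k}\subseteq T'$ for large $k$. $\square$

Lemma 7.3 does not allow us to replace $\zeta$ by a nearby rational $z$ with $T_z\subseteq T_\zeta$: each single module behaves well near $\zeta$, but the size of the neighborhood depends on the module. The next lemma gives a condition under which the replacement is possible.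

**Lemma 7.4.** Suppose $x_1,\dots,x_m\in\mathbb Z^n$ is a basis of $V_\zeta$ and $T_\zeta\subseteq\bar T_{x_i}$ for all $i$. Then there are rational $z\in V_\zeta$ arbitrarily close to $\zeta$ with $T_z\subseteq T_\zeta$.

*Proof.* The condition $T_\zeta\subseteq\bar T_{x_i}$ can be tested on a single module. Let $h_i$ be a rigid presentation of weight $x_i$ and $K_i=K_{h_i}$. By Lemma 4.1, $\bar T_{x_i}={}^\perp K_i$, so $K_i\in T_\zeta^\perp=\bar F_\zeta$. By Lemma 7.1, $K_i\in\bar F_\eta=T_\eta^\perp$, that is, $T_\eta\subseteq\bar T_{x_i}$, for $\eta\in V_\zeta$ near $\zeta$. Choose such an $\eta$ of the form $z=\zeta-\sum\alpha_ix_i$, rational, with all $\alpha_i>0$ small. This is possible since these vectors form a nonempty open subset of $V_\zeta$. If some $X\in T_z$ is not in $T_\zeta$, it has a nonzero quotient $Q\in\bar F_\zeta$ by (2.1). Then $\zeta(Q)\le0$. As $Q\in T_z\subseteq\bar T_{x_i}$, we have $z(Q)>0$ and $x_i(Q)\ge0$. But $z(Q)=\zeta(Q)-\sum\alpha_ix_i(Q)\le0$, a contradiction. $\square$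

## 8. The cone $N^+$ and the torsion classes $T^\eta$

**Theorem 8.1.** If $A$ satisfies (F) (equivalently (R)), then $T(M)$ is f.f. for every module $M$.

The proof, which fills the rest of this section and Section 9, is by induction on $n$, for all algebras satisfying (F). The cases $n=0$ and $M=0$ are trivial. Suppose $M$ is not sincere, and let $e$ be the sum of the primitive idempotents (at the vertices) with zero action on $M$. Then $\operatorname{mod}A/AeA$ is a Serre subcategory of $\operatorname{mod}A$, so $T(M)$ is the same in both categories. By Lemma 6.3, induction and (C6), $T(M)=\operatorname{Fac}C$ is f.f. So from now on $M$ is sincere, $T=T(M)$, and we suppose that $T$ is not f.f.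

Let
$$N^+=\{\eta\in\mathbb R^n:M\in\bar T_\eta\}=\{\eta:\eta(Q)\ge0\text{ for all quotients }Q\text{ of }M\}.$$
This is a closed convex cone, nonzero because it contains $\dim$. Let $\lambda(\eta)=\sum\eta(c)$, the sum over the finitely many classes $c$ of quotients of $M$. If $\eta\in N^+$ and $\lambda(\eta)=0$, then $\eta$ vanishes on all quotients of $M$. Hence it vanishes on all composition factors of $M$, whose classes are differences of classes of quotients. As $M$ is sincere, $\eta=0$. Thus $\lambda>0$ on $N^+\setminus0$; in particular $N^+$ is pointed.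

For $\eta\in N^+$ put $T^\eta=T\vee T_\eta$. Both $T$ and $T_\eta$ lie in $\bar T_\eta$, so
$$T_\eta\subseteq T^\eta\subseteq\bar T_\eta,\qquad(T^\eta)^\perp=M^\perp\cap\bar F_\eta.\tag{8.1}$$
For a closed convex cone $\mathcal K\subseteq N^+$ and a torsion class $T'$ put
$$\mathcal K[T']=\{\eta\in\mathcal K:T_\eta\subseteq T'\}.$$
Positive scaling changes neither $T_\eta$ nor $T^\eta$.

*Example.* These objects make sense for any sincere $M$. For $1\to2$ and $M=P_1$ the nonzero quotients are $P_1,S_1$. So $N^+=\{\eta_1\ge0,\ \eta_1+\eta_2\ge0\}$, and $T=\operatorname{add}(P_1\oplus S_1)$ consists of the modules without $S_2$ as a quotient, that is, $T={}^\perp S_2$. If $\eta_2>0$, then $S_2\in T_\eta$. If $\eta_2\le0$, a module in $T_\eta$ cannot have $S_2$ as a quotient. So $N^+[T]=\{\eta\in N^+:\eta_2\le0\}$, the cone spanned by $(1,0)$ and $(1,-1)$.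

**Lemma 8.2.** $\mathcal K[T']$ is a closed convex cone.

*Proof.* It is closed by Lemma 7.3, closed under positive scaling, and contains $0$ because $T_0=0$. For convexity it suffices that $T_{\eta+\eta'}\subseteq T_\eta\vee T_{\eta'}$. Otherwise some $X\in T_{\eta+\eta'}$ has, by (2.1), a nonzero quotient $Y\in\bar F_\eta\cap\bar F_{\eta'}$, so $(\eta+\eta')(Y)\le0$. But $Y\in T_{\eta+\eta'}$, a contradiction. $\square$

**Lemma 8.3.** Let $\mathcal D\subseteq N^+$ be a nonzero closed cone. Then $\{T^\eta:0\neq\eta\in\mathcal D\}$ has a minimal element.

*Proof.* By Zorn's lemma it suffices to bound a nonempty chain from below within the set. For $T'$ in the chain, the set $\{\eta\in\mathcal D:|\eta|=1,\ T_\eta\subseteq T'\}$ is nonempty and, by Lemma 7.3, compact. These sets are nested, so they have a common element $\eta$. Then $T_\eta\subseteq T'$ and $T\subseteq T'$, hence $T^\eta\subseteq T'$, for all $T'$ in the chain. $\square$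

**Lemma 8.4.** If $0\neq\zeta\in N^+$, $y_k\in V_\zeta\cap N^+$, $y_k\to\zeta$, and $X\in T^{y_k}$ for infinitely many $k$, then $X\in T^\zeta$.

*Proof.* Otherwise $X$ has a nonzero quotient $Y\in M^\perp\cap\bar F_\zeta$, by (2.1) and (8.1). By Lemma 7.1, $Y\in M^\perp\cap\bar F_{y_k}=(T^{y_k})^\perp$ for all large $k$. For one of these $k$ also $Y\in T^{y_k}$, a contradiction. $\square$

At an integral vector the induction hypothesis makes $T^z$ f.f. and lets us go strictly down.

**Lemma 8.5.** Let $0\neq z\in N^+$ be integral and let $t_z$ be the torsion radical of $(T_z,\bar F_z)$. Then $Q:=M/t_zM\in W_z$; $T^z=T_z*T_{W_z}(Q)$, where $T_{W_z}(Q)$ is the torsion class of $W_z$ generated by $Q$; $T^z$ is f.f.; $T\subsetneq T^z$; and there is an integral $0\neq z'\in N^+$ with $T^{z'}\subsetneq T^z$.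

*Proof.* We have $Q\in\bar F_z$, and $Q\in\bar T_z$ as a quotient of $M$. By (R), $z$ is rigid, so (C5) and Lemma 4.1 apply to the interval $[T_z,\bar T_z]$ and to $W_z$. The class $T_z*T_{W_z}(Q)$ is a torsion class by (C5). It contains $T_z$ and $M$, hence $T^z$. Conversely $T^z\cap W_z$ is a torsion class of $W_z$ containing $Q$, so $T_{W_z}(Q)\subseteq T^z$, and $T_z*T_{W_z}(Q)\subseteq T^z$ because $T^z$ is closed under extensions.

The category $W_z$ has fewer than $n$ simples, and by Lemma 6.3 its algebra satisfies (F). By induction $T_{W_z}(Q)$ is f.f. in $W_z$, so $T^z$ is f.f. by (C5). As $T$ is not f.f., $T\subsetneq T^z$. Write $T^z=T_U$. By (C4) there is a silting $U'$ with $T\subseteq T_{U'}\subsetneq T^z$. Let $z'$ be the sum of the $g$-vectors of $U'$, which is nonzero. By Lemma 4.1, $T_{z'}=T_{U'}\ni M$, so $z'\in N^+$ and $T^{z'}=T_{U'}\subsetneq T^z$. $\square$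

*Example.* Without (R) the last lemma fails. For the Kronecker quiver let $M=C_f$ with $f=xa+yb\ne0$, and $z=(1,-1)$. The nonzero quotients of $M$ are $M$ and $S_1$, so $z\in N^+$. We claim $T_z\subseteq T$. If not, there is $0\neq Y\in T_z\cap M^\perp$. But $\dim Y_1>\dim Y_2$ gives $\hom(f,Y)=\dim\ker(xa+yb:Y_1\to Y_2)>0$, that is, $\operatorname{Hom}(M,Y)\neq0$. So $T^z=T$, which is not f.f. by Section 4.

Now try to finish. By Lemma 8.3 there is $\zeta_0\in N^+\setminus0$ with $T^{\zeta_0}$ minimal. If some nonzero rational vector $z$ lay in $N^+[T^{\zeta_0}]$, we could scale it to be integral. Then $T^z\subseteq T^{\zeta_0}$, and Lemma 8.5 would give $T^{z'}\subsetneq T^{\zeta_0}$, contradicting minimality. That would be the whole proof. But $\zeta_0$ comes from a compactness argument and may be irrational, and the closed cone $N^+[T^{\zeta_0}]$ might contain no nonzero rational vector. Condition (R) says nothing directly about such a $\zeta_0$, and Lemma 7.3 does not let us move it, as explained after that lemma. Here the direct argument stops.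

To use Lemma 7.4 we need an integral basis $G$ of $V_{\zeta_0}$ with $T_{\zeta_0}\subseteq\bar T_g$ for $g\in G$. The next lemma provides such bases at integral points.

**Lemma 8.6.** Let $0\neq z\in N^+$ be integral, $N_1,\dots,N_r$ pairwise non-isomorphic simple objects of $W_z$ (not necessarily all), $V=\bigcap_i\ker[N_i]\subseteq\mathbb R^n$, and suppose every $\eta\in V$ near $z$ lies in $N^+$. Then there is a basis $G\subset\mathbb Z^n$ of $V$, with cone $C(G)=\sum_{g\in G}\mathbb R_{\ge0}g$, such that:

1. $z\in C(G)\subseteq N^+$, $T_\eta\subseteq T_z$ for $\eta\in C(G)$, and $T^z\subseteq\bar T_g$ for $g\in G$;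
2. if $\dim V\ge2$, there is an integral $0\neq z'\in C(G)$ with $T^{z'}\subsetneq T^z$.

**Step 1: the basis.** Use the notation of Lemma 6.2. For $u\in U_J$ and $N\in W_z=C_{f_z}^\perp\cap{}^\perp K_{f_z}$ we have $\hom(u,N)=e(u,N)=0$, so $u(N)=0$ and $U_J\subset V$. Let
$$G=U_J\cup\{v_j:v_j\notin\{\sigma(N_1),\dots,\sigma(N_r)\}\}.$$
By Lemma 6.2, each such $v_j$ vanishes on all $[N_i]$, so $G\subset V$. Also $|G|=t+(n-t)-r=n-r=\dim V$. As part of a basis of $\mathbb Z^n$, $G$ is a basis of $V$. It is a presilting complex, and $U_J\subseteq G\subseteq U^-$ gives $T_z\subseteq T_G\subseteq T_{U^-}=T_z$, so $T_G=T_z$. An element of $C(G)$ has the form $\eta=\sum_{g\in G'}c_gg$ with $G'\subseteq G$ and $c_g>0$. By Lemma 4.1, $T_\eta=T_{G'}\subseteq T_G=T_z$. Finally, $z$ is a positive combination of $U_J$, so $z\in C(G)$.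

**Step 2: $Q=M/t_zM$ lies in $\operatorname{Filt}(N_1,\dots,N_r)$.** $Q$ is a quotient of $M$ with $z(Q)=0$, and $\eta(Q)\ge0$ for all $\eta\in V$ near $z$. A linear form on $V$ that is nonnegative near $z$ and zero at $z$ is zero. So $[Q]$ is annihilated by $V$, that is, $[Q]\in\operatorname{span}_{\mathbb R}\{[N_i]\}$. The classes of the simples of $W_z$ are independent, so all composition factors of $Q$ in $W_z$ are among the $N_i$.

**Step 3: $T^z\subseteq\bar T_g$ and $C(G)\subseteq N^+$.** $\operatorname{Filt}(N_1,\dots,N_r)$ is a torsion class of $W_z$, so it contains $T_{W_z}(Q)$. By Lemma 8.5, $T^z\subseteq T_z*\operatorname{Filt}(N_1,\dots,N_r)$. Let $g\in G$. Then $T_z=T_{U^-}={}^\perp K_{U^-}\subseteq{}^\perp K_g=\bar T_g$. Moreover $\hom(g,N_i)=0$, as $C_g\in T_z$ and $N_i\in\bar F_z$; and $g(N_i)=0$, as $g\in V$. So $e(g,N_i)=0$, that is, $N_i\in\bar T_g$. As $\bar T_g$ is closed under extensions, $T^z\subseteq\bar T_g$. Since $M\in T^z$, each $g$ lies in $N^+$, hence $C(G)\subseteq N^+$. This proves (1).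

**Step 4: going down inside $C(G)$.** Let $\dim V\geq 2$. By Lemma 8.5, $T^z=T_U$ with $U$ silting. Since $T_G=T_z\subseteq T_U\subseteq\bigcap_{g\in G}\bar T_g=\bar T_G$, Lemma 6.1 gives $G\subseteq U$. As $T\subsetneq T_U$, (C4) gives a mutation $U'\supseteq U\setminus\{u\}$ with $T\subseteq T_{U'}\subsetneq T_U$. If $u\notin G$, then $G\subseteq U'$ and $T_z=T_G\subseteq T_{U'}$, so $T^z\subseteq T_{U'}$, a contradiction. So $u\in G$. Put $z'=\sum_{g\in G\setminus\{u\}}g$, nonzero because $|G|\ge2$. Then $T_{z'}=T_{G\setminus\{u\}}\subseteq T_{U'}$, and $T^{z'}\subseteq T_{U'}\subsetneq T^z$. $\square$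

In Lemma 8.6(2) the new vector stays in $V$, which was not guaranteed in Lemma 8.5. But we must also keep it inside a prescribed region, and the following notion is made for that.

## 9. Traps and descent on $\dim V$

**Definition 9.1.** A *trap* is a triple $(V,K,T_*)$ with $V\subseteq\mathbb R^n$ a rational subspace, $\dim V\ge2$, $K\subseteq V\cap N^+$ a closed convex cone, and $T_*\supseteq T$ a torsion class, such that

- (i) there are $r=n-\dim V$ pairwise non-isomorphic modules $N_1,\dots,N_r$ with $V=\bigcap_i\ker[N_i]$ which are $\eta$-stable for all $\eta\in K\setminus0$;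
- (ii) $K[T_*]\neq0$ and $K[T_*]\setminus0\subseteq\operatorname{int}_VK$.

Condition (ii) says that the weights of $K$ whose torsion class is small stay away from the boundary of $K$: a path in $K$ along which $T_\eta\subseteq T_*$, and on which $\eta\neq 0$, cannot leave $K$.

*Example.* Read the definition for $1\to2$ and $M=P_1$, with $V=\mathbb R^2$, $r=0$ and $T_*=T$. Here $T$ is f.f., and there is no trap. If $0\ne\eta\in K[T]$, then $\eta_2\le0$, $\eta_1+\eta_2\geq 0$ and so $\eta_1>0$. The set of $s\ge0$ with $\eta-s(0,1)\in K$ is closed, contains $0$, and is bounded because $\eta_1+\eta_2-s\ge0$. For its maximum $s$ the vector $\eta-s(0,1)$ is nonzero, lies in $K[T]$, and is on the boundary of $K$.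

We shall show that our assumption on $T$ forces traps to exist and that each trap produces one with smaller $\dim V$. The following lemma constructs traps.

**Lemma 9.2.** Let $\mathcal K\subseteq N^+$ be a closed convex cone and $T_*\supseteq T$ a torsion class with $\mathcal D=\mathcal K[T_*]\neq0$. Let $0\neq\zeta_0\in\mathcal D$ with $T^{\zeta_0}$ minimal among $\{T^\eta:0\neq\eta\in\mathcal D\}$ (Lemma 8.3), and $\mathcal C=\mathcal K[T^{\zeta_0}]$. Suppose $\mathcal C$ contains no nonzero rational vector. Let $\zeta\in\mathcal C\setminus0$ with $\dim V_\zeta$ minimal, and suppose each $\eta\in\mathcal C\setminus0$ with $V_\eta=V_\zeta$ has a neighborhood in $V_\zeta$ contained in $\mathcal K$. Then there is a trap $(V_\zeta,K',T^{\zeta_0})$.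

Note that $\zeta_0\in\mathcal C$, so $\mathcal C\neq0$.

**Step 1: a subcone of $\mathcal C$ with constant $V_\eta$.** Let $V=V_\zeta$ and let $N_1,\dots,N_r$ be the simples of $W_\zeta$. By Lemma 7.2, $r=n-\dim V$ and $V=\bigcap\ker[N_i]$. We have $\dim V\ge2$, since otherwise $\zeta$ would be a positive multiple of a rational vector, which would lie in the cone $\mathcal C$. Let
$$\mathcal C^\#=\{\eta\in\mathcal C:N_i\in W_\eta\text{ for all }i\}.$$
The condition $N_i\in W_\eta$ consists of linear equalities and weak inequalities in $\eta$, and $\mathcal C$ is a closed convex cone by Lemma 8.2. So $\mathcal C^\#$ is a closed convex cone. It is contained in $V$ and contains $\zeta$. For $\eta\in\mathcal C^\#\setminus0$ we have $V_\eta\subseteq\bigcap\ker[N_i]=V$, so $V_\eta=V$ by minimality.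

**Step 2: the $N_i$ are the simples of $W_\eta$ for all $\eta\in\mathcal C^\#\setminus0$.** The segment $\eta_s=(1-s)\zeta+s\eta$, $0\le s\le1$, lies in $\mathcal C^\#\setminus0$, because $N^+$ is pointed. By Lemma 7.2 the set $\mathcal S_s$ of isoclasses of simples of $W_{\eta_s}$ has $r$ elements. For $s'$ near $s$ the members of $\mathcal S_s$ are $\eta_{s'}$-stable, by Lemma 7.2 and $\eta_{s'}\in V=V_{\eta_s}$. So $\mathcal S_s\subseteq\mathcal S_{s'}$, and both have $r$ elements. Hence $\mathcal S_s$ is locally constant on $[0,1]$, so constant.

**Step 3: thickening $\mathcal C^\#$.** By Step 2, Lemma 7.2 and the neighborhood hypothesis, each $\eta\in\mathcal C^\#\setminus0$ has an open neighborhood in $V\setminus0$ contained in $\mathcal K$ on which all $N_i$ are stable. Taking positive multiples and unions we get an open conic $O\subseteq V\setminus0$ with $\mathcal C^\#\setminus0\subseteq O\subseteq\mathcal K$ such that all $N_i$ are $\eta$-stable for all $\eta\in O$. Let $V_1=\{\eta\in V:\lambda(\eta)=1\}$ and $B=\mathcal C^\#\cap V_1$. As $\lambda>0$ on $\mathcal C^\#\setminus0$, $B$ is a nonempty compact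 convex base of $\mathcal C^\#$. For small $\varepsilon>0$ the compact convex set $B_\varepsilon=\{\eta\in V_1:\operatorname{dist}(\eta,B)\le\varepsilon\}$ is contained in $O$. Let $K'=\mathbb R_{\ge0}B_\varepsilon$, a closed convex cone. Then
$$\mathcal C^\#\setminus0\subseteq\operatorname{int}_VK',\qquad K'\setminus0\subseteq O\subseteq\mathcal K,$$
the first because a neighborhood in $V_1$ of each point of $B$ lies in $B_\varepsilon$, and $V_1$ is an affine hyperplane of $V$ avoiding $0$.

**Step 4: the trap conditions.** (i) holds by the choice of $O$. If $\eta\in K'\setminus0$ and $T_\eta\subseteq T^{\zeta_0}$, then $\eta\in\mathcal C$ and $N_i\in W_\eta$ for all $i$, so $\eta\in\mathcal C^\#\setminus0\subseteq\operatorname{int}_VK'$. Also $\zeta$ is such an $\eta$. This gives (ii). $\square$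

We now complete the proof of Theorem 8.1.

**Step 1: traps exist.** Take $\mathcal K=N^+$ and $T_*=\operatorname{mod}A$ in Lemma 9.2, so $\mathcal D=N^+$. If $\mathcal C$ contained a nonzero rational vector, it would contain an integral $z\neq0$ with $T^z\subseteq T^{\zeta_0}$, and Lemma 8.5 would contradict minimality. The neighborhood hypothesis holds: for $\eta\in\mathcal C\setminus0$ we have $M\in\bar T_\eta$, and Lemma 7.1 gives $M\in\bar T_{\eta'}$, that is, $\eta'\in N^+$, for $\eta'\in V_\eta$ near $\eta$. So Lemma 9.2 yields a trap.

**Step 2: in a trap, the minimal cone contains no rational vector.** Precisely, let $(V,K,T_*)$ be a trap, $0\neq\zeta_0\in K[T_*]$ with $T^{\zeta_0}$ minimal among $\{T^\eta:0\neq\eta\in K[T_*]\}$, and $\mathcal C=K[T^{\zeta_0}]$. We claim that $\mathcal C$ contains no nonzero rational vector. Note that $T^{\zeta_0}\subseteq T_*$, so $\mathcal C\subseteq K[T_*]$. Suppose $0\neq z\in\mathcal C$ is integral. By (ii), $z\in\operatorname{int}_VK$, so every $\eta\in V$ near $z$ lies in $N^+$. By (i), the $N_i$ are simple in $W_z$. So Lemma 8.6 applies. For $0\neq\eta\in C(G)$ we have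 $T_\eta\subseteq T_z\subseteq T_*$. Therefore $(C(G)\setminus0)\cap K\subseteq K[T_*]\setminus0\subseteq\operatorname{int}_VK$, that is,
$$(C(G)\setminus0)\cap K=(C(G)\setminus0)\cap\operatorname{int}_VK.$$
This set is both closed and open in $C(G)\setminus0$, which is convex because $G$ is independent. It contains $z$, hence $C(G)\subseteq K$. Thus the $z'$ of Lemma 8.6(2) lies in $K[T_*]\setminus0$, and $T^{z'}\subsetneq T^z\subseteq T^{\zeta_0}$, contradicting minimality.

**Step 3: each trap yields a trap of smaller $\dim V$.** Let $(V,K,T_*)$ be a trap, with $\zeta_0,\mathcal C$ as in Step 2. By (i), $V_\eta\subseteq V$ for all $\eta\in K\setminus0$. There are two cases; the first is the easy one, and the second is reduced to it by shrinking $T_*$.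

*Case A: some $\eta\in\mathcal C\setminus0$ has $V_\eta\neq V$.* Apply Lemma 9.2 with $\mathcal K=K$ and these $T_*,\zeta_0$. There is no rational vector in $\mathcal C\setminus0$ by Step 2. The neighborhood hypothesis holds, as $\mathcal C\setminus0\subseteq K[T_*]\setminus0\subseteq\operatorname{int}_VK$ and $V_\zeta\subseteq V$. We get a trap $(V_\zeta,K',T^{\zeta_0})$. Since $\dim V_\zeta$ is minimal over $\mathcal C\setminus0$, $\dim V_\zeta<\dim V$.

*Case B: $V_\eta=V$ for all $\eta\in\mathcal C\setminus0$.* In particular $V_{\zeta_0}=V$. By (ii), $\zeta_0\in\operatorname{int}_VK$. Choose rational $0\neq y_k\in\operatorname{int}_VK$ with $y_k\to\zeta_0$.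

First we claim that for some $k$, $(V,K,T^{y_k})$ is a trap. Condition (i) is unchanged, and $y_k\in K[T^{y_k}]$. If (ii) failed for all $k$, there would be $\eta_k\in K\setminus\operatorname{int}_VK$ with $|\eta_k|=1$ and $T_{\eta_k}\subseteq T^{y_k}$. Pass to a subsequence with $\eta_k\to\eta\in K\setminus\operatorname{int}_VK$, $|\eta|=1$. If $X\in T_\eta$, then $X\in T_{\eta_k}\subseteq T^{y_k}$ for large $k$ by Lemma 7.3, so $X\in T^{\zeta_0}$ by Lemma 8.4, as $y_k\in V=V_{\zeta_0}$. Hence $T_\eta\subseteq T^{\zeta_0}$ and $\eta\in\mathcal C\setminus0\subseteq\operatorname{int}_VK$, a contradiction.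

Fix such a $y=y_k$, scaled to be integral. Let $\zeta_0',\mathcal C'$ be as in Step 2 for the trap $(V,K,T^y)$; that is, $0\neq\zeta_0'\in K[T^y]$ with $T^{\zeta_0'}$ minimal, and $\mathcal C'=K[T^{\zeta_0'}]$. Since $y\in\operatorname{int}_VK$ and the $N_i$ are simple in $W_y$, Lemma 8.6(1) at $y$ gives an integral basis $G$ of $V$ with $T^y\subseteq\bar T_g$ for $g\in G$. So
$$T_{\zeta_0'}\subseteq T^y\subseteq\bar T_g\qquad(g\in G),$$
which is the hypothesis of Lemma 7.4. If $V_{\zeta_0'}=V$, Lemma 7.4 with $\zeta=\zeta_0'$ and the basis $G$ gives a rational $z\neq0$ in $V$, close to $\zeta_0'\in\operatorname{int}_VK$, hence in $K$, with $T_z\subseteq T_{\zeta_0'}\subseteq T^{\zeta_0'}$. So $0\neq z\in\mathcal C'$, contradicting Step 2 for the trap $(V,K,T^y)$. Hence $V_{\zeta_0'}\neq V$. As $\zeta_0'\in\mathcal C'\setminus0$, Case A applies to the trap $(V,K,T^y)$ and gives a trap with smaller $\dim V$.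

**Step 4: contradiction.** Traps have $\dim V\ge2$, so Step 3 cannot be repeated forever, while Step 1 provides a trap to start with. So $T$ is f.f. This proves Theorem 8.1, that is, (R)⇒(T), and with it Theorem 3.1. $\square$

## 10. Where the families of stable bricks live

The equivalences give the following strong form of (a)⇒(b).

**Corollary 10.1.** If $A$ has a brick without open orbit, then there are $\theta\in\mathbb Z^n$ and $\mathcal Z\in\operatorname{Irr}(A)$ such that $\mathcal Z$ contains infinitely many non-isomorphic $\theta$-stable bricks, so $\dim\mathcal M^{\theta-ss}(\mathcal Z)\ge1$. A brick without open orbit exists exactly when some $\theta=[P^+]-[P^-]\in\mathbb Z^n$ (with $P^\pm$ without common nonzero summand) is not rigid. In that case there are infinitely many isoclasses of stable bricks of one fixed dimension vector, of total dimension $\le\dim P^+$.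

*Proof.* If (b) fails, then (F) fails by Theorem 3.1: some $d$ has infinitely many stable modules. For this $d$ finitely many $\theta$ and finitely many components matter, so one pair $(\theta,\mathcal Z)$ carries infinitely many of them. They are bricks and give distinct points of $\mathcal M^{\theta-ss}(\mathcal Z)$ by (C1), so this projective variety is infinite and has dimension $\ge1$. The second statement is (b)⇔(R). The third is Proposition 5.1, together with the fact that there are finitely many dimension vectors of total dimension $\le\dim P^+$. $\square$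

For the three-arrow quiver of Section 4 the brick of dimension vector $(2,2)$ has non-open orbit and is stable for no weight. A family as in the corollary sits in dimension vector $(1,1)$. Each nonzero triple $(x,y,w)\in k^3$ gives a module whose only nonzero proper submodule is $S_2$, so it is stable for $\theta=(1,-1)$, and triples that are not proportional give non-isomorphic modules.
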